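\title{Orbits of unbounded wandering domains for entire functions of order less than one}

\begin{abstract}
For every $\rho\in(\frac12,1)$ we construct an entire function of order $\rho$ with a wandering domain $U$ such that every Fatou component in the forward orbit of $U$ is unbounded. In the coordinate $\tau=z^\rho$ the function is a small perturbation of $\tau\mapsto\tau+2\pi i+a(1-e^\tau)$, and the wandering domains contain half-strips attached to the points $2\pi ij$; orbits in them grow like $n^{1/\rho}$. In the other direction, we show that for order less than $\frac12$ an orbit in a sequence of unbounded Fatou components cannot satisfy $\log^+\log^+|f^n(z)|=O(n)$.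
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon\mathbb C\to\mathbb C$ be a transcendental entire function and let $f^n$ be its $n$-th iterate. The \emph{Fatou set} $F(f)$ is the set of points at which the family $\{f^n\}_{n\in\mathbb N}$ is equicontinuous with respect to the spherical metric; it is the set of points near which the dynamics is stable. Its complement $J(f)$ is the \emph{Julia set}, and its connected components are the \emph{Fatou components} of $f$. For a Fatou component $U$ and $n\ge0$ let $U_n$ be the Fatou component that contains $f^n(U)$; the sequence $(U_n)_{n\ge0}$ is the \emph{orbit} of $U$. The component $U$ is a \emph{wandering domain} if $U_n=U_m$ implies $n=m$. An \emph{orbit of unbounded wandering domains} is the orbit of a wandering domain $U$ such that every $U_n$, $n\ge0$, is unbounded. The \emph{order} of $f$ is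
\[
\rho(f)=\limsup_{r\to\infty}\frac{\log\log M_f(r)}{\log r},\qquad M_f(r)=\max_{|z|=r}|f(z)|,
\]
so that a function with $\log M_f(r)\sim\sigma r^\rho$ has order $\rho$.

An unbounded Fatou component is a region of stable behavior that reaches infinity, and an orbit of unbounded wandering domains consists of infinitely many disjoint regions of this kind, each mapped into the next. How slowly can $f$ grow if it has such an orbit? The following results frame the question.
\begin{enumerate}
\item[(i)] (Zheng) Transcendental entire functions of order less than $\frac12$ have no unbounded periodic or preperiodic Fatou components.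
\item[(ii)] (Nicks, Rippon, Stallard) Real entire functions with only real zeros and of order less than one have no orbits of unbounded wandering domains.
\item[(iii)] (Herman) The function $z\mapsto z-1+e^{-z}+2\pi i$, which has order one, has an orbit of unbounded wandering domains.
\item[(iv)] For every $\varepsilon\in(0,\frac12]$ there is an entire function of order $\frac12+\varepsilon$ with an unbounded wandering domain $U_0$ (it is fast escaping, a notion that is not needed here). For these examples it is not known whether any $U_n$ with $n\ge1$ is bounded or unbounded.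
\end{enumerate}
So order one suffices by (iii), while below order one (ii) points toward a negative answer and (iv) toward a positive one. The question, which we take from Evdoridou, Gl\"ucksam and Pardo-Sim\'on \cite{EGP}, is this: \emph{does there exist an entire function of order less than $1$ with an orbit of unbounded wandering domains?} The answer is yes, for every order between $\frac12$ and $1$.

\begin{theorem}\label{thm:main}
Let $\frac12<\rho<1$ and $\sigma>0$. There is an entire function $f$ with $\log M_f(r)\sim\sigma r^\rho$ as $r\to\infty$, hence of order $\rho$, that has an orbit $(U_n)_{n\ge0}$ of unbounded wandering domains. Moreover, $|f^n(z)|\sim(2\pi n/\sigma)^{1/\rho}$ as $n\to\infty$, locally uniformly for $z\in U_0$.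
\end{theorem}

The number $\frac12$ enters because $e^{z^\rho}$ is large in the sector $|\arg z|<\frac{\pi}{2\rho}$, and this sector leaves room for a complementary sector, where the function may stay of moderate size, exactly when $\rho>\frac12$. Below order $\frac12$ there is no such room: $|f|$ is very large on whole circles about the origin, and an unbounded domain has to cross them. This rules out slowly escaping orbits of the kind that Theorem~\ref{thm:main} provides. We write $\log^+t=\max(\log t,0)$.

\begin{theorem}\label{thm:small}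
Let $f$ be a transcendental entire function of order less than $\frac12$, and let $U$ be a Fatou component such that all $U_n$, $n\ge0$, are unbounded. Then
\[
\limsup_{n\to\infty}\frac1n\log^+\log^+|f^n(z)|=\infty\qquad\text{for every }z\in U.
\]
\end{theorem}

Thus orbits of unbounded wandering domains with $\log^+\log^+|f^n(z)|=O(n)$ exist for every order in $(\frac12,1)$ and for no order below $\frac12$. Order exactly $\frac12$, and faster escaping orbits for order less than $\frac12$, are not decided here.

Both theorems rest on a distortion estimate for unbounded Fatou components, proved in Section~\ref{sec:hyp}. Section~\ref{sec:model} works out a model of order one by hand and explains what has to change below order one. The proof of Theorem~\ref{thm:main} then has a dynamical part (Section~\ref{sec:strips}: every map close enough to the model has unbounded trapping regions) and an approximation part (Section~\ref{sec:f}: some entire function of order $\rho$ is close enough to the model); they are combined in Section~\ref{sec:proofA}.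 Theorem~\ref{thm:small} is proved in Section~\ref{sec:proofB}, which depends only on Section~\ref{sec:hyp}.

Throughout, $\operatorname{Log}$ is the principal logarithm, $D(\zeta,r)$ is the open disc with center $\zeta$ and radius $r$, $\mathbb D=D(0,1)$, and $C,c$ denote positive constants that may change from line to line.

\section{Distortion in unbounded Fatou components}\label{sec:hyp}

Let $f$ be a transcendental entire function. The set $F(f)$ is open, $f(F(f))\subset F(f)$, and $J(f)\neq\emptyset$. If $f^n\to\infty$ uniformly on a neighborhood of $z$, then $z\in F(f)$, because all but finitely many $f^n$ map that neighborhood into a given spherical disc about $\infty$. We use the following theorem of Baker \cite{Baker}: \emph{every unbounded Fatou component of a transcendental entire function is simply connected.}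

A simply connected domain $V\ne\mathbb C$ carries the hyperbolic metric of curvature $-1$. If $\chi\colon\mathbb D\to V$ is conformal, its density at $\chi(0)$ is $2/|\chi'(0)|$, and the hyperbolic distance satisfies $d_V(\chi(0),\chi(w))=\log\frac{1+|w|}{1-|w|}$. The Schwarz--Pick lemma says that a holomorphic map $V\to V'$ between such domains does not increase hyperbolic distances. Koebe's one-quarter theorem says that $\chi(\mathbb D)\supset D(\chi(0),\frac14|\chi'(0)|)$.

The first lemma shows that two orbits in the same sequence of unbounded components keep comparable sizes.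

\begin{lemma}\label{lem:ratio}
Let $U$ be a Fatou component of $f$ such that all $U_n$, $n\ge0$, are unbounded, and let $\xi\in J(f)$. Then for $z,z'\in U$ and $n\ge0$,
\[
|f^n(z)-\xi|\le e^{2d_U(z,z')}\,|f^n(z')-\xi| .
\]
\end{lemma}

\begin{proof}
By Baker's theorem $V=U_n$ is simply connected, and $\xi\notin V$. Let $\zeta\in V$ and let $\chi\colon\mathbb D\to V$ be conformal with $\chi(0)=\zeta$. Koebe's theorem gives $|\zeta-\xi|\ge\frac14|\chi'(0)|$, so the hyperbolic density at $\zeta$ is at least $1/(2|\zeta-\xi|)$. Along any path from $\zeta_1$ to $\zeta_2$ in $V$ the integral of $|d\zeta|/|\zeta-\xi|$ is at least the change of $\log|\zeta-\xi|$. Hence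
\[
d_V(\zeta_1,\zeta_2)\ge\frac12\Bigl|\log\frac{|\zeta_1-\xi|}{|\zeta_2-\xi|}\Bigr| .
\]
Take $\zeta_1=f^n(z)$, $\zeta_2=f^n(z')$; the Schwarz--Pick lemma for $f^n\colon U\to U_n$ gives $d_V(\zeta_1,\zeta_2)\le d_U(z,z')$.
\end{proof}

A construction of wandering domains by trapping regions yields open sets $W_j\subset F(f)$ with $f(W_j)\subset W_{j+1}$, but it gives no direct control of the Fatou components that contain them, and two disjoint sets $W_j$, $W_m$ might lie in one component. The next lemma excludes this when orbits grow polynomially and contract geometrically somewhere: the contraction then spreads to the whole component. The tool is Hadamard's three circles theorem: if $u$ is holomorphic in $\mathbb D$ and $0<r_1<r_2<r_3<1$, then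
\[
M_u(r_2)\le M_u(r_1)^{\theta}M_u(r_3)^{1-\theta},\qquad\theta=\frac{\log(r_3/r_2)}{\log(r_3/r_1)}\in(0,1).
\]

\begin{lemma}\label{lem:spread}
Let $U$ be a Fatou component of $f$ such that all $U_n$, $n\ge0$, are unbounded. Let $z_0\in U$, and suppose that there are a neighborhood $D\subset U$ of $z_0$ and constants $C,s>0$, $\mu\in(0,1)$ with
\[
|f^n(z_0)|\le Cn^s,\qquad|f^n(z)-f^n(z_0)|\le Cn^s\mu^n\qquad(z\in D,\ n\ge1).
\]
Then $f^n(z)-f^n(z_0)\to0$ as $n\to\infty$, locally uniformly for $z\in U$.
\end{lemma}

\begin{proof}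
Let $\chi\colon\mathbb D\to U$ be conformal with $\chi(0)=z_0$ and put $u_n=f^n\circ\chi-f^n(z_0)$. Given $r_2\in(0,1)$, choose $r_1\in(0,r_2)$ with $\chi(\{|w|\le r_1\})\subset D$, and $r_3\in(r_2,1)$. Fix $\xi\in J(f)$. For $|w|\le r_3$, Lemma~\ref{lem:ratio} gives
\[
|u_n(w)|\le|f^n(\chi(w))-\xi|+|f^n(z_0)-\xi|\le\Bigl(\Bigl(\frac{1+r_3}{1-r_3}\Bigr)^2+1\Bigr)\bigl(Cn^s+|\xi|\bigr)\le C'n^s ,
\]
with $C'$ independent of $n$, while $M_{u_n}(r_1)\le Cn^s\mu^n$ by hypothesis. The three circles theorem yields $M_{u_n}(r_2)\le\max(C,C')\,n^s\mu^{\theta n}\to0$.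
\end{proof}

\section{The model of order one and how to lower the order}\label{sec:model}

\subsection{The model}
For $a\in\mathbb C\setminus\{0\}$ let
\[
g(\omega)=\omega+a(1-e^\omega),\qquad H(\tau)=g(\tau)+2\pi i .
\]
Since $g(\omega+2\pi i)=g(\omega)+2\pi i$, we have $H^n(2\pi ij+\omega)=2\pi i(j+n)+g^n(\omega)$. The point $0$ is fixed by $g$ with multiplier $g'(0)=1-a$. If $|1-a|<1$, the points $2\pi ij$ form an orbit of $H$ that tends to infinity and attracts nearby orbits. For $a=1$ the reflection $\tau=-\bar z$ conjugates $H$ to Herman's function: $-\overline{H(-\bar z)}=z-1+e^{-z}+2\pi i$. For real $a$ the whole mechanism can be seen by hand.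

\begin{example}\label{ex:model}
Let $0<a\le1$. Then $H$ has an orbit of unbounded wandering domains.

Indeed, for real $x<0$ we have $g(x)>x$, and $g(x)<g(0)=0$ because $g'=1-ae^x>0$ on $(-\infty,0)$. So $g^n(x)$ increases to a real fixed point of $g$, which is $0$. Choose a disc $D=D(0,r)$ on which $|g'|\le\mu<1$; then $|g^n(\omega)|\le\mu^nr$ on $D$. The set $V$ of points whose $g$-orbit enters $D$ is open, it contains $(-\infty,0]$, and $g^n\to0$ locally uniformly on $V$. Hence $H^n\to\infty$ locally uniformly on $2\pi ij+V$, and the ray $I_j=2\pi ij+(-\infty,0]$ lies in a Fatou component $U_j$ of $H$. This component is unbounded, and $H(U_j)\subset U_{j+1}$ since $H(I_j)\subset I_{j+1}$. Lemma~\ref{lem:spread} applies to $U_j$ with $z_0=2\pi ij$ and $s=1$. If $U_j=U_m$, it gives $H^n(2\pi im)-H^n(2\pi ij)\to0$; this difference equals $2\pi i(m-j)$, so $m=j$.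
\end{example}

\subsection{Transplanting the model}
Fix $\rho\in(\frac12,1)$ and put
\[
s=\frac1\rho\in(1,2),\qquad\kappa=\frac{\pi}{2\rho}\in\Bigl(\frac\pi2,\pi\Bigr).
\]
Let $\phi(z)=|z|^\rho e^{i\rho\arg z}$ for $0<\arg z<2\pi$. Since $2\pi\rho<2\pi$, the function $\phi$ maps $\mathbb C\setminus[0,\infty)$ conformally onto the sector $0<\arg\tau<2\pi\rho$. We look for an entire function $f$ of order $\rho$ such that $\phi\circ f\circ\phi^{-1}$ is close to $H$ on a region large enough to hold the analogues of the rays $I_j$. With $v=2\pi i+a$, $\tau=\phi(z)$ large and $\operatorname{Re}\tau$ bounded above, a first-order expansion suggests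
\begin{equation}\label{eq:heur}
\phi^{-1}(H(\tau))=(\tau+v-ae^\tau)^{s}\approx b(z)-\frac a\rho\,\frac z\tau\,e^{\tau},\qquad b(z)=(\tau+v)^s .
\end{equation}
Three difficulties arise.

First, neither term on the right of \eqref{eq:heur} is single-valued near infinity. Both must be replaced by entire functions of order $\rho$; this is done with Cauchy integrals in Section~\ref{sec:f}.

Second, the entire substitute $G$ for $\frac z\tau e^\tau$ behaves like $z^{1-\rho}e^{z^\rho}$, with \emph{principal} powers, on both sides of the positive axis. Below the axis the principal power is $\tau e^{-2\pi i\rho}$, whose real part is positive when $\arg\tau>2\pi\rho-\frac\pi2$. There $G$ is exponentially large although $e^\tau$ may be small, and the approximation \eqref{eq:heur} fails. What is left for the trapping regions is essentially the sector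
\[
\frac\pi2<\arg\tau<2\pi\rho-\frac\pi2 ,
\]
the image of $\kappa<\arg z<2\pi-\kappa$. The rays $I_j$ have direction $\pi$, which lies in this sector only if $\rho>\frac34$. The remedy is to take $a$ complex. Where $e^\omega$ is negligible, $g(\omega)\approx\omega+a$, so orbits travel toward the attracting point from the direction of $-a$. For $a=|a|e^{-i\psi}$ this direction is $\pi-\psi$, and $|1-a|<1$ means $|a|<2\cos\psi$, which requires $|\psi|<\frac\pi2$. A direction $\pi-\psi>\frac\pi2$ fits into the sector exactly when $2\pi\rho-\frac\pi2>\frac\pi2$, that is, when $\rho>\frac12$. See Figure~\ref{fig:tau}.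

Third, for complex $a$ and for a perturbed map there is no invariant ray to argue with. We need open trapping regions, and a point far out in such a region takes arbitrarily many steps to come near the attracting orbit. The errors made along the way must therefore have a bounded sum. This is the subject of Section~\ref{sec:strips}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\clip (-5.4,-1.7) rectangle (2.8,4.6);
\fill[gray!15] (0,0) -- (8,0) -- (8,8) -- (0,8) -- cycle;
\fill[gray!15] (0,0) -- (162:9) -- (207:12) -- (252:9) -- cycle;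
\draw[thick] (8,0) -- (0,0) -- (252:9);
\draw[dashed] (0,8) -- (0,0) -- (162:9);
\foreach \y in {1,2,3,4}{
\begin{scope}[shift={(0,\y)},rotate=140]
\fill[gray!70] (0,0) circle (0.11);
\fill[gray!70] (0,0.03) -- (0.9,0.1) -- (9,0.1) -- (9,-0.1) -- (0.9,-0.1) -- (0,-0.03) -- cycle;
\fill (0,0) circle (0.03);
\end{scope}}
\node[right] at (0.1,2) {\small $2\pi ij$};
\node[right] at (0.1,3) {\small $2\pi i(j+1)$};
\node at (1.9,-0.25) {\small $\arg\tau=0$};
\node at (0.6,-1.35) {\small $\arg\tau=2\pi\rho$};
\node at (-4.0,0.75) {\small $\arg\tau=2\pi\rho-\frac{\pi}{2}$};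
\end{tikzpicture}
\caption{The plane of $\tau=z^\rho$, drawn schematically for $\rho=0.7$. The slit plane $\mathbb C\setminus[0,\infty)$ corresponds to the sector $0<\arg\tau<2\pi\rho$. The function $f$ is exponentially large along the rays in the two lightly shaded sectors. The dark sets are the trapping regions: a disc about $2\pi ij$ together with a half-strip in the direction $-a$. Each one is mapped into the one above it.}
\label{fig:tau}
\end{figure}

\subsection{Choice of angles}\label{sub:angles}
Since $\rho>\frac12$, we have $\frac{3\pi}2-2\pi\rho<\frac\pi2$, and we can fix $\psi\in(0,\frac\pi2)$ with $\pi-\psi<2\pi\rho-\frac\pi2$. Fix next $\eta\in(0,\min(\psi,\frac\pi8))$ so small that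
\[
\beta:=\pi-\psi+\eta<2\pi\rho-\frac\pi2 .
\]
Then $\beta<\pi$ and $\beta/\rho<2\pi-\kappa$, so we can fix $\kappa_1\in(\kappa,\pi)$ with $\beta/\rho\le2\pi-\kappa_1$. Note that $\rho\kappa_1\in(\frac\pi2,\pi)$. For $T,L\ge1$ put
\[
S(T,L)=\Bigl\{\tau:\ |\tau|>T,\ \ \frac\pi2-\eta<\arg\tau<\beta,\ \ \operatorname{Re}\tau<L\Bigr\}.
\]
This region lies in the range of $\phi$, and it is where $f$ will be compared with the model.

\section{Trapping half-strips for perturbations of the model}\label{sec:strips}

In this section only the inequalities $0<\eta<\psi<\frac\pi2$ and $s>1$ are used.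

\begin{proposition}\label{prop:trap}
There are constants $L\ge1$, $r_0\in(0,\frac18]$ and $a_0\in(0,\frac12]$, depending only on $\psi$, with the following property. Let $a=|a|e^{-i\psi}$ with $0<|a|\le a_0$, let $T\ge1$, $K>0$, and let $F$ be holomorphic on $S(T,L)$ with
\begin{equation}\label{eq:pert}
F(\tau)=\tau+2\pi i+a(1-e^\tau)+E(\tau),\qquad|E(\tau)|\le K\bigl(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s}\bigr).
\end{equation}
Let $\hat D_j=D(2\pi ij,r_0)$. Then there are an integer $j_0\ge1$, a number $\mu\in(0,1)$ and unbounded domains $\hat W_j$, $j\ge j_0$, such that for all $j\ge j_0$: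
\begin{enumerate}
\item[(a)] $\hat D_j\subset\hat W_j\subset S(T,L)$, and $|\tau|\ge j$ on $\hat W_j$;
\item[(b)] $F(\hat D_j)\subset\hat D_{j+1}$, and $|F'|\le\mu$ on $\hat D_j$;
\item[(c)] $F(\hat W_j)\subset\hat W_{j+1}$.
\end{enumerate}
\end{proposition}

\subsection{A coordinate in which the model is almost a translation}
For small $a$ the map $g$ is one Euler step for the differential equation $\dot\omega=a(1-e^\omega)$. The substitution $e^{-\omega}=1+e^P$ turns this equation into $\dot P=-a$: differentiating gives $-e^{-\omega}\dot\omega=e^P\dot P$, and the left side equals $-a(e^{-\omega}-1)=-ae^P$. So in the coordinate $P$ the model is the translation $P\mapsto P-a$ up to an error of order $|a|^2$. The end $\operatorname{Re}P\to-\infty$ corresponds to $\omega\to0$, and at the end $\operatorname{Re}P\to+\infty$ we have $\omega\approx-P$. The coordinate degenerates at the odd multiples of $\pi i$, so we work in a strip parallel to $a$ that passes between $\pi i$ and $-\pi i$.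

Write
\[
P=e^{-i\psi}(x+iy),\qquad\operatorname{Re}P=x\cos\psi+y\sin\psi,
\]
with $x,y$ real, so that $P\mapsto P-a$ is $(x,y)\mapsto(x-|a|,y)$. Let
\[
h=\frac\pi2\cos\psi,\qquad\Pi=\{P:|y|<h\}.
\]
For odd $k$ the point $k\pi i$ has $|y|=|k|\pi\cos\psi>h$, so $1+e^P\neq0$ on $\overline\Pi$. Let $\lambda$ be the branch of $\log(1+e^P)$ on the convex domain $\Pi$ with $\lambda(0)=\log2$. On the convex sets $\Pi\cap\{\operatorname{Re}P<0\}$ and $\Pi\cap\{\operatorname{Re}P>0\}$ the functions $\operatorname{Log}(1+e^P)$ and $P+\operatorname{Log}(1+e^{-P})$ are branches of the same logarithm, and both tend to $\log2$ as $P\to0$. Hence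
\begin{equation}\label{eq:branches}
\lambda(P)=\operatorname{Log}(1+e^P)\ \ (\operatorname{Re}P<0),\qquad\lambda(P)=P+\operatorname{Log}(1+e^{-P})\ \ (\operatorname{Re}P>0).
\end{equation}
The change of coordinate is $\omega=-\lambda(P)$.

\begin{lemma}\label{lem:lambda}
There are constants $c_0\in(0,1]$ and $C_0\ge1$, depending only on $\psi$, such that for $P\in\Pi$, with $x^+=\max(x,0)$,
\begin{gather}
c_0\max(1,e^{\operatorname{Re}P})\le|1+e^P|\le2\max(1,e^{\operatorname{Re}P}),\label{eq:c0}\\
\lambda'(P)=1-e^{-\lambda(P)},\qquad|\lambda'(P)|\ge\tfrac12\min(1,e^{\operatorname{Re}P}),\qquad|\lambda''(P)|\le c_0^{-2}e^{-|\operatorname{Re}P|},\label{eq:derivs}\\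
|\lambda(P)-e^{-i\psi}x^+|\le C_0.\label{eq:shape}
\end{gather}
\end{lemma}

\begin{proof}
The upper bound in \eqref{eq:c0} is the triangle inequality. If $\operatorname{Re}P\le-1$ then $|1+e^P|\ge1-e^{-1}$, and if $\operatorname{Re}P\ge1$ then $|1+e^P|\ge(1-e^{-1})e^{\operatorname{Re}P}$. The remaining set $\overline\Pi\cap\{|\operatorname{Re}P|\le1\}$ is compact because $\cos\psi>0$, and $1+e^P$ has no zero on it. This gives the lower bound. Next, $\lambda'=e^P/(1+e^P)=1-e^{-\lambda}$ and $\lambda''=e^P/(1+e^P)^2$, so \eqref{eq:derivs} follows from \eqref{eq:c0}.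

For \eqref{eq:shape} note that $|\operatorname{Log}(1+u)|\le\log(2/c_0)+\frac\pi2$ if $|u|<1$ and $|1+u|\ge c_0$. If $\operatorname{Re}P<0$, then $\lambda(P)$ is bounded by \eqref{eq:branches} and \eqref{eq:c0}, and $x^+\le h\tan\psi$. If $\operatorname{Re}P>0$, then $\lambda(P)-P$ is bounded by \eqref{eq:branches} and by \eqref{eq:c0} applied to $-P\in\Pi$; moreover $x>-h\tan\psi$ and $|y|<h$, so $P-e^{-i\psi}x^+$ is bounded. The case $\operatorname{Re}P=0$ follows by continuity.
\end{proof}

\subsection{The constants and the regions}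
An additive error in $\omega$ becomes an error in $P$ after division by $\lambda'$, and $\lambda'\to0$ as $x\to-\infty$. We therefore use the coordinate $P$ only for $x>-x_0$ and hand the orbit over to the disc $D(0,r_0)$, where the attracting fixed point of $g$ does the work, as soon as it crosses the line $x=-x_0$. Put $L=1+\log(1/c_0)$ and fix $x_0>0$ so large that
\[
r_0:=2e^{-x_0\cos\psi+h}\le\tfrac18\cos\psi .
\]
If $P\in\Pi$ and $|e^P|<\frac12r_0$, then $|\lambda(P)|<r_0$, by \eqref{eq:branches} and the inequality $|\operatorname{Log}(1+u)|\le2|u|$ for $|u|\le\frac12$. Since $|e^P|<e^{x\cos\psi+h}$ on $\Pi$, this gives the handover: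
\begin{equation}\label{eq:handover}
P\in\Pi,\ x\le-x_0\quad\Longrightarrow\quad|\lambda(P)|<r_0 .
\end{equation}
Let $m_0=\frac12e^{-(x_0+1)\cos\psi-h}$. By \eqref{eq:derivs}, $|\lambda'|\ge m_0$ on $\Pi\cap\{x\ge-x_0-1\}$, and $|\lambda''|\le c_0^{-2}$ on $\Pi$. The next lemma converts errors in $\omega$ into errors in $P$.

\begin{lemma}\label{lem:rouche}
Let $P_0\in\Pi$ have coordinates $x\ge-x_0-1$, $|y|\le\frac58h$. Let $\Delta\in\mathbb C$ and suppose that $\delta:=4|\Delta|/m_0\le\min(\frac14h,\,c_0^2m_0)$. Then there is $P'\in\Pi$ with $\lambda(P')=\lambda(P_0)+\Delta$ and $|P'-P_0|\le\delta$.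
\end{lemma}

\begin{proof}
If $\Delta=0$ take $P'=P_0$. Otherwise the closed disc $|w-P_0|\le\delta$ lies in $\Pi$, because $\frac58h+\frac14h<h$. On its boundary Taylor's formula gives
\[
\bigl|\lambda(w)-\lambda(P_0)-\Delta-\lambda'(P_0)(w-P_0)\bigr|\le\tfrac12c_0^{-2}\delta^2+|\Delta|\le\tfrac12m_0\delta+\tfrac14m_0\delta<|\lambda'(P_0)(w-P_0)| .
\]
By Rouch\'e's theorem $\lambda(w)-\lambda(P_0)-\Delta$ has a zero in the disc.
\end{proof}

We shall see that one step of $F$ at level $j$ lowers $x$ by at least $\frac12|a|$ and changes $y$ by at most a constant times $|a|^2e^{-x\cos\psi}+Kj^{-s}$. An orbit that arrives at $x$ from the right has collected first terms of total size about $|a|e^{-x\cos\psi}$, and the second terms still to come from level $j$ on have total size about $Kj^{1-s}$; here $s>1$, that is $\rho<1$, is needed. So the half-strips should widen by these amounts as $x$ decreases and as $j$ increases. Put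
\[
C_1=c_0^{-2}e^{h},\qquad C_2=\frac4{m_0},\qquad A=\frac{4C_1C_2}{\cos\psi},\qquad a_0=\min\Bigl(\frac{\cos\psi}2,\ 2c_0^2m_0,\ \frac{h\,e^{-x_0\cos\psi}}{8A}\Bigr).
\]
All these constants depend only on $\psi$. Now let $a,T,K,F$ be as in the proposition, put $B=2^sC_2K/(s-1)$, and let $j_0$ be an integer so large that
\begin{gather}
C_0<2\pi j_0\sin\eta,\qquad(2\pi-1)j_0\ge C_0+T+1,\qquad Bj_0^{1-s}\le\tfrac18h,\label{eq:j1}\\
4Ke^L<j_0r_0|a|\cos\psi,\qquad j_0\ge K|a|^{-2},\qquad C_2Kj_0^{-s}\le\tfrac14|a|.\label{eq:j2}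
\end{gather}
For $j\ge j_0$ define
\begin{gather*}
\ell_j(x)=\tfrac12h+A|a|e^{-x\cos\psi}-Bj^{1-s},\qquad\Pi_j=\{P:\ x>-x_0,\ |y|<\ell_j(x)\},\\
\hat W_j=\hat D_j\cup\bigl(2\pi ij-\lambda(\Pi_j)\bigr).
\end{gather*}
By the choice of $a_0$ and $j_0$ we have $\frac38h\le\ell_j(x)\le\frac58h$ for $x\ge-x_0$. Hence $\Pi_j$ is an open subset of $\Pi$, and it is connected because each of its points is joined to the half-line $\{y=0,\ x>-x_0\}$ by a segment with constant $x$.

\subsection{Proof of Proposition~\ref{prop:trap}}

\emph{The sets $\hat W_j$ are unbounded domains.} The set $\lambda(\Pi_j)$ is open and connected, as $\lambda$ is a nonconstant holomorphic function, and it is unbounded by \eqref{eq:shape}. For $y=0$ and $x$ slightly larger than $-x_0$ we have $|e^P|=e^{x\cos\psi}<\frac12r_0$, so $|\lambda(P)|<r_0$. Thus the two pieces of $\hat W_j$ overlap.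

\emph{Part} (a). We prove slightly more: $\hat W_j\cup D(2\pi ij,1)\subset S(T,L)\cap\{|\tau|\ge j\}$. By \eqref{eq:shape} and $C_0\ge1$, every point $\tau$ of this union satisfies $|\tau-\zeta|\le C_0$ for some $\zeta=2\pi ij+te^{i(\pi-\psi)}$ with $t\ge0$. The angle between $i$ and $e^{i(\pi-\psi)}$ is $\frac\pi2-\psi<\frac\pi2$, so $|\zeta|\ge2\pi j$ and $\arg\zeta\in[\frac\pi2,\pi-\psi]$. By \eqref{eq:j1}, $|\arg\tau-\arg\zeta|<\eta$ and $|\tau|\ge2\pi j-C_0\ge j+T+1$. Finally $\operatorname{Re}\tau<1\le L$ on $D(2\pi ij,1)$, and for $\tau=2\pi ij-\lambda(P)$ we have $\operatorname{Re}\tau=-\log|1+e^P|\le\log(1/c_0)<L$ by \eqref{eq:c0}.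

\emph{Part} (b). From $|1-a|^2=1-2|a|\cos\psi+|a|^2$ and $\sqrt{1+t}\le1+\frac t2$ we get $|1-a|\le1-|a|\cos\psi+\frac12|a|^2$. For $|\omega|<r_0$ we have $|e^\omega-1|\le2r_0\le\frac14\cos\psi$, and $|a|\le\frac12\cos\psi$. Hence
\[
|g'(\omega)|=|1-ae^\omega|\le|1-a|+|a||e^\omega-1|\le1-\tfrac12|a|\cos\psi\qquad(|\omega|<r_0),
\]
and $|g(\omega)|\le(1-\frac12|a|\cos\psi)r_0$ there, since $g(0)=0$. On $D(2\pi ij,1)$, \eqref{eq:pert} and the proof of (a) give $|E|\le2Ke^L/j<\frac12r_0|a|\cos\psi$, by \eqref{eq:j2}. For $\tau=2\pi ij+\omega\in\hat D_j$ we have $F(\tau)=2\pi i(j+1)+g(\omega)+E(\tau)$, so $F(\tau)\in\hat D_{j+1}$. Cauchy's estimate on the disc of radius $\frac12$ about $\tau$ gives $|E'(\tau)|\le r_0|a|\cos\psi\le\frac14|a|\cos\psi$. Thus $|F'|\le\mu:=1-\frac14|a|\cos\psi$ on $\hat D_j$.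

\emph{Part} (c). By (b) it suffices to consider $\tau=2\pi ij-\lambda(P)$ with $P\in\Pi_j$. Write $F(\tau)=2\pi i(j+1)+\omega'$. Since $1-e^{\tau}=1-e^{-\lambda(P)}=\lambda'(P)$,
\[
-\omega'=\lambda(P)-a\lambda'(P)-E(\tau)=\lambda(P-a)+\Delta ,
\]
where the second equality defines $\Delta$. The segment $[P-a,P]$ lies in $\Pi$, and on it $|\lambda''|\le c_0^{-2}e^{-\operatorname{Re}P+|a|}$ by \eqref{eq:derivs}. Taylor's formula, $\frac12e^{|a|}\le1$ and $e^{-\operatorname{Re}P}\le e^he^{-x\cos\psi}$ give
\[
|\lambda(P-a)-\lambda(P)+a\lambda'(P)|\le C_1|a|^2e^{-x\cos\psi}.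
\]
By \eqref{eq:c0}, $e^{\operatorname{Re}\tau}=|1+e^P|^{-1}\le c_0^{-1}e^{-\operatorname{Re}P}\le C_1e^{-x\cos\psi}$. With $|\tau|\ge j\ge K|a|^{-2}$ we obtain $|E(\tau)|\le C_1|a|^2e^{-x\cos\psi}+Kj^{-s}$. This is where the factor $e^{\operatorname{Re}\tau}$ in \eqref{eq:pert} matters: a bound $K/j$ alone would not be summable. Since $2C_1C_2=\frac12A\cos\psi$, the number $\delta=C_2|\Delta|$ satisfies
\begin{equation}\label{eq:delta}
\delta\le\tfrac12A|a|^2\cos\psi\,e^{-x\cos\psi}+C_2Kj^{-s}.
\end{equation}
As $x>-x_0$ and $A|a|e^{x_0\cos\psi}\le\frac18h<\frac12$, the first term is at most $\frac14|a|$; so is the second, by \eqref{eq:j2}. Thus $\delta\le\frac12|a|\le\min(\frac14\cos\psi,c_0^2m_0)$, and $\frac14\cos\psi<\frac14h$. Lemma~\ref{lem:rouche} applies to $P_0=P-a$ and gives $P'\in\Pi$, with coordinates $x',y'$, such that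
\[
\omega'=-\lambda(P'),\qquad x'\le x-|a|+\delta\le x-\tfrac12|a|,\qquad|y'|\le|y|+\delta .
\]

If $x'\le-x_0$, then $|\omega'|<r_0$ by \eqref{eq:handover}, and $F(\tau)\in\hat D_{j+1}$. Suppose $x'>-x_0$. Using $e^t-1\ge t$ and $j^{1-s}-(j+1)^{1-s}=(s-1)\int_j^{j+1}t^{-s}\,dt\ge(s-1)(2j)^{-s}$, we find
\begin{align*}
\ell_{j+1}(x')-\ell_j(x)&\ge A|a|e^{-x\cos\psi}\bigl(e^{\frac12|a|\cos\psi}-1\bigr)+B\bigl(j^{1-s}-(j+1)^{1-s}\bigr)\\
&\ge\tfrac12A|a|^2\cos\psi\,e^{-x\cos\psi}+C_2Kj^{-s}\ge\delta
\end{align*}
by \eqref{eq:delta}. Therefore $|y'|<\ell_j(x)+\delta\le\ell_{j+1}(x')$, so $P'\in\Pi_{j+1}$ and $F(\tau)\in\hat W_{j+1}$. This completes the proof of Proposition~\ref{prop:trap}. \qed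

\section{An entire function of order $\rho$ close to the model}\label{sec:f}

\begin{proposition}\label{prop:f}
Let $a\in\mathbb C$ with $0<|a|\le\frac12$ and let $L\ge1$. There are an entire function $f$ with $\log M_f(r)=r^\rho+O(\log r)$ and constants $T\ge1$, $K>0$ such that $f(z)\notin[0,\infty)$ for $z\in\phi^{-1}(S(T,L))$ and $F=\phi\circ f\circ\phi^{-1}$ satisfies \eqref{eq:pert} on $S(T,L)$.
\end{proposition}

Following \eqref{eq:heur}, we build $f=N-\frac a\rho G$ from entire substitutes $G$ for the exponential term and $N$ for $b$.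

\subsection{The substitute for $z^{1-\rho}e^{z^\rho}$}
In this subsection $z^\rho$ and $z^{1-\rho}$ are principal powers on $|\arg z|<\pi$. The function $z^{1-\rho}e^{z^\rho}$ decays exponentially along the rays with $\kappa<|\arg z|<\pi$, which exist because $\rho>\frac12$. A Cauchy integral over two such rays cuts the function off there.

\begin{lemma}\label{lem:G}
There are an entire function $G$ and $R_*\ge2$ such that
\begin{align}
G(z)&=z^{1-\rho}e^{z^\rho}+O(1/|z|)&&\text{for }|z|\ge2,\ |\arg z|\le\kappa_1,\label{eq:G1}\\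
G(z)&=O(1/|z|)&&\text{for }|z|\ge2,\ \kappa_1\le|\arg z|\le\pi,\label{eq:G2}\\
|G(z)|&\ge\tfrac12|z|^{1-\rho}e^{|z|^\rho/2}&&\text{for }|z|\ge R_*,\ |\arg z|\le\tfrac\pi4.\label{eq:G3}
\end{align}
\end{lemma}

\begin{proof}
For $\kappa'\in(\kappa,\pi)$ and $R'>0$ let $\gamma(R',\kappa')$ be the path that runs along $\arg t=-\kappa'$ from $\infty$ to $|t|=R'$, counterclockwise along the arc $|t|=R'$, $|\arg t|\le\kappa'$, and along $\arg t=\kappa'$ to $\infty$. Put
\[
m(z;R',\kappa')=\frac1{2\pi i}\int_{\gamma(R',\kappa')}\frac{t^{1-\rho}e^{t^\rho}}{t-z}\,dt .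
\]
If $\kappa<\kappa'\le|\arg t|\le\kappa''<\pi$, then $\rho|\arg t|\in[\rho\kappa',\rho\kappa'']\subset(\frac\pi2,\pi)$, so $\operatorname{Re}t^\rho\le-c|t|^\rho$. Hence the integral converges and defines a holomorphic function of $z$ off the path. For $R'>|z|$ its value does not depend on $R'$ or $\kappa'$. Indeed, two values of $R'$ give paths that differ by the boundary of a bounded region in which the integrand is holomorphic; two values $\kappa'<\kappa''$ give paths that differ by the boundaries of the two regions $|t|>R'$, $\kappa'<\pm\arg t<\kappa''$, and the arcs $|t|=T'$ that close these boundaries contribute $O(T'^{\,1-\rho}e^{-cT'^\rho})\to0$. So $G(z):=m(z;R',\kappa')$ for $R'>|z|$ is a well-defined entire function.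

Let $\Sigma=\{|t|>1,\ |\arg t|<\kappa'\}$. The open set $\mathbb C\setminus\overline\Sigma$ is connected and contains $\mathbb D$, where $G=m(\cdot\,;1,\kappa')$; by the identity theorem this holds on all of $\mathbb C\setminus\overline\Sigma$. For $z\in\Sigma$ and $R'>|z|$ the difference $\gamma(R',\kappa')-\gamma(1,\kappa')$ is the positively oriented boundary of $\{1<|t|<R',\ |\arg t|<\kappa'\}$, which contains $z$, so $G(z)=z^{1-\rho}e^{z^\rho}+m(z;1,\kappa')$. If $|z|\ge2$ and the angle between $z$ and each of the rays $\arg t=\pm\kappa'$ is at least $\theta_0\in(0,\frac\pi2]$, then $|t-z|\ge\frac12|z|$ on the arc and $|t-z|\ge|z|\sin\theta_0$ on the rays, so $m(z;1,\kappa')=O(1/|z|)$. The choice $\kappa'=\frac12(\kappa_1+\pi)$ gives \eqref{eq:G1}, and $\kappa'=\frac12(\kappa+\kappa_1)$ gives \eqref{eq:G2}. For $|\arg z|\le\frac\pi4$ we have $\operatorname{Re}z^\rho\ge|z|^\rho\cos\frac\pi4\ge\frac12|z|^\rho$, and \eqref{eq:G3} follows from \eqref{eq:G1}.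
\end{proof}

\subsection{The substitute for $b$}
Let $v=2\pi i+a$ and, with the principal power,
\[
b(z)=z\bigl(1+v/\phi(z)\bigr)^{s}\qquad\bigl(0<\arg z<2\pi,\ |v||z|^{-\rho}<\tfrac12\bigr).
\]
This function is holomorphic and $|b(z)|\le C|z|$. It has a jump across the positive axis and it decays in no direction, so a plain Cauchy integral does not converge. But near the positive axis $G$ is exponentially large and $b/G$ decays. We cut off $b/G$ there and multiply back by $G$. The price is an error of the form $G\cdot O(1/|z|)$, which is small compared with the term $\frac a\rho G$ that $f$ contains anyway.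

The zeros of $G$ are isolated, so we can fix $R>R_*$ with $|v|R^{-\rho}\le\frac14$ and $G\ne0$ on $|t|=R$. For $\varepsilon\in\{\frac\pi{12},\frac\pi4\}$ let
\[
\Omega^\varepsilon=\{|z|>R,\ \varepsilon<\arg z<2\pi-\varepsilon\},
\]
and let $\Gamma^\varepsilon=\partial\Omega^\varepsilon$ run inward along $\arg t=\varepsilon$, counterclockwise along $|t|=R$, and outward along $\arg t=2\pi-\varepsilon$, so that $\Omega^\varepsilon$ is on its right. By \eqref{eq:G3},
\begin{equation}\label{eq:bG}
b/G\ \text{ is holomorphic and }\ O\bigl(|t|^\rho e^{-|t|^\rho/2}\bigr)\ \text{ for }|t|\ge R,\ \tfrac\pi{12}\le|\arg t|\le\tfrac\pi4 ,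
\end{equation}
where $\arg$ is the principal value. In particular $\int_{\Gamma^\varepsilon}|b/G|\,|dt|<\infty$. Put
\[
q^\varepsilon(z)=\frac1{2\pi i}\int_{\Gamma^\varepsilon}\frac{b(t)}{G(t)(t-z)}\,dt\quad(z\notin\Gamma^\varepsilon),\qquad
N^\varepsilon=\begin{cases}Gq^\varepsilon&\text{on }\mathbb C\setminus\overline{\Omega^\varepsilon},\\ Gq^\varepsilon+b&\text{on }\Omega^\varepsilon.\end{cases}
\]

\begin{lemma}\label{lem:N}
The functions $N^{\pi/12}$ and $N^{\pi/4}$ extend to one and the same entire function $N$.
\end{lemma}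

\begin{proof}
Let $z_0\in\Gamma^\varepsilon$. By \eqref{eq:bG} and the choice of $R$, $b/G$ is holomorphic near $z_0$. Take a disc $D_0$ about $z_0$ so small that $b/G$ is holomorphic near $\overline{D_0}$ and $\Gamma^\varepsilon\cap D_0$ is a single arc that cuts $D_0$ in two parts. Replace this arc by the arc $\partial D_0\cap\Omega^\varepsilon$ with the same initial and final points. The Cauchy integral $\tilde q$ over the new path is holomorphic in $D_0$. The new path minus the old one is the boundary of $D_0\cap\Omega^\varepsilon$, and it is positively oriented because the old path has this set on its right. By the residue theorem, $\tilde q=q^\varepsilon$ on $D_0\setminus\overline{\Omega^\varepsilon}$ and $\tilde q=q^\varepsilon+b/G$ on $D_0\cap\Omega^\varepsilon$. Thus $N^\varepsilon=G\tilde q$ on $D_0\setminus\Gamma^\varepsilon$, and $G\tilde q$ is holomorphic in $D_0$. So $N^\varepsilon$ extends to an entire function.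

For $|z|<R$ the paths $\Gamma^{\pi/12}$ and $\Gamma^{\pi/4}$ differ by the boundaries of the two regions in \eqref{eq:bG}. Closing them with arcs $|t|=T'$, whose contribution tends to $0$ by \eqref{eq:bG}, we get $q^{\pi/12}(z)=q^{\pi/4}(z)$ from Cauchy's theorem. The identity theorem gives $N^{\pi/12}=N^{\pi/4}$.
\end{proof}

Having two contours lets us estimate $N$ in every direction with a contour that is not close to the point. If $|z|\ge2R$ and the angle between $z$ and the rays of $\Gamma^\varepsilon$ is at least $\frac\pi{12}$, then $|t-z|\ge c|z|$ on $\Gamma^\varepsilon$, so $|q^\varepsilon(z)|\le C/|z|$. Define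
\[
f=N-\frac a\rho\,G .
\]
Then for $|z|\ge2R$,
\begin{align}
f&=b+G\cdot\bigl(q^{\pi/12}-\tfrac a\rho\bigr),&q^{\pi/12}&=O(1/|z|),&&\text{if }\tfrac\pi6\le\arg z\le2\pi-\tfrac\pi6,\label{eq:f1}\\
f&=G\cdot\bigl(q^{\pi/4}-\tfrac a\rho\bigr),&q^{\pi/4}&=O(1/|z|),&&\text{if }|\arg z|\le\tfrac\pi6 .\label{eq:f2}
\end{align}

\subsection{Proof of Proposition~\ref{prop:f}}
\emph{Growth.} By \eqref{eq:G1} and \eqref{eq:G2}, $|G(z)|\le|z|^{1-\rho}e^{|z|^\rho}+C$ for $|z|\ge2$. With \eqref{eq:f1} and \eqref{eq:f2} this gives $|f(z)|\le C|z|+C(|z|^{1-\rho}e^{|z|^\rho}+1)$ for $|z|\ge2R$. For large $r>0$, \eqref{eq:f2} and \eqref{eq:G1} give $|f(r)|\ge\frac{|a|}{2\rho}|G(r)|\ge\frac{|a|}{4\rho}r^{1-\rho}e^{r^\rho}$. Hence $\log M_f(r)=r^\rho+O(\log r)$.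

\emph{Comparison with the model.} Let $\tau\in S(T,L)$ with $T\ge(2R)^\rho$ large, and let $z=\phi^{-1}(\tau)$. The $O$-terms below are uniform in $\tau$. We have $|z|=|\tau|^s\ge2R$ and
\begin{equation}\label{eq:argz}
\frac{3\pi}8<\frac{\frac\pi2-\eta}{\rho}\le\arg z\le\frac\beta\rho\le2\pi-\kappa_1<\frac{3\pi}2 ,
\end{equation}
so \eqref{eq:f1} applies. We claim that
\begin{equation}\label{eq:Gtau}
G(z)=\frac z\tau\,e^\tau+O(1/|z|).
\end{equation}
For $\arg z\le\kappa_1$ the principal power $z^\rho$ equals $\tau$, and this is \eqref{eq:G1}. For $\kappa_1\le\arg z\le2\pi-\kappa_1$ both sides are small: $G(z)=O(1/|z|)$ by \eqref{eq:G2}, and $\arg\tau\in[\rho\kappa_1,\beta]\subset(\frac\pi2,\pi)$, so $\operatorname{Re}\tau\le-c|\tau|$ and $\frac z\tau e^\tau=O(1/|z|)$. This step is the reason for the condition $\beta<2\pi\rho-\frac\pi2$.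

Insert \eqref{eq:Gtau} into \eqref{eq:f1}. The product of $\frac z\tau e^\tau$ and $q^{\pi/12}$ is $O(|\tau|^{-1}e^{\operatorname{Re}\tau})$, so
\[
f(z)=b(z)-\frac a\rho\,\frac z\tau\,e^\tau+O\bigl(|z|^{-1}+|\tau|^{-1}e^{\operatorname{Re}\tau}\bigr).
\]
Write $f(z)=b(z)(1+\xi)$. Since $z/b(z)=1+O(1/|\tau|)$, division by $b(z)$ gives
\[
\xi=-\frac{a}{\rho\tau}\,e^\tau+O\bigl(|\tau|^{-2}e^{\operatorname{Re}\tau}+|\tau|^{-2s}+|\tau|^{-s-1}e^{\operatorname{Re}\tau}\bigr).
\]
As $s>1$, we have $|\tau|^{-2s}\le|\tau|^{-s-1}\le|\tau|^{-2}$, and therefore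
\begin{equation}\label{eq:xi}
\rho\,\xi\tau=-ae^\tau+O\bigl(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s}\bigr),\qquad|\xi|\le C\bigl(|\tau|^{-1}e^{\operatorname{Re}\tau}+|\tau|^{-s-1}\bigr)\le\frac{C}{|\tau|},
\end{equation}
where the last bound uses $\operatorname{Re}\tau<L$. Thus $f(z)=z\vartheta$ with $\vartheta=(1+v/\tau)^s(1+\xi)\to1$ as $|\tau|\to\infty$. By \eqref{eq:argz}, for large $T$ the number $\arg z+\operatorname{Im}\operatorname{Log}\vartheta$ lies in $(0,2\pi)$. Hence $f(z)\notin[0,\infty)$ and, with principal powers,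
\[
F(\tau)=\phi(z\vartheta)=\tau\vartheta^\rho=(\tau+v)(1+\xi)^\rho=\tau+v+\rho\,\xi\tau+O\bigl(|\xi|+|\tau||\xi|^2\bigr).
\]
By \eqref{eq:xi}, $|\tau||\xi|^2\le C|\xi|$, and $|\xi|$ is bounded by the error term allowed in \eqref{eq:pert}. Since $v=2\pi i+a$, the first part of \eqref{eq:xi} gives \eqref{eq:pert}. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofA}

It suffices to treat $\sigma=1$. Indeed, if $f$ has the required properties for $\sigma=1$ and $c=\sigma^{1/\rho}$, then $\tilde f(z)=f(cz)/c$ is conjugate to $f$ by $z\mapsto cz$, with $M_{\tilde f}(r)=M_f(cr)/c$ and $\tilde f^n(z)=f^n(cz)/c$, so it has the required properties for $\sigma$.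

Take the angles of Section~\ref{sub:angles}, the constants $L,r_0,a_0$ of Proposition~\ref{prop:trap}, and $a=a_0e^{-i\psi}$. Let $f,T,K$ be given by Proposition~\ref{prop:f}, and then $j_0,\mu,\hat D_j,\hat W_j$ by Proposition~\ref{prop:trap}. For $j\ge j_0$ put
\[
W_j=\phi^{-1}(\hat W_j),\qquad D_j=\phi^{-1}(\hat D_j),\qquad z_j=\phi^{-1}(2\pi ij).
\]

\emph{Unbounded Fatou components.} The $W_j$ are unbounded domains, $f(W_j)\subset W_{j+1}$, $f(D_j)\subset D_{j+1}$, and $f^n=\phi^{-1}\circ F^n\circ\phi$ on $W_j$. On $W_j$ we have $|f^n|\ge(j+n)^s$ by Proposition~\ref{prop:trap}(a), so $f^n\to\infty$ uniformly and $W_j\subset F(f)$. Let $V_j$ be the Fatou component that contains $W_j$. It is unbounded, and $f^n(V_j)\subset V_{j+n}$, because $f^n(V_j)$ is a connected subset of $F(f)$ that meets $W_{j+n}$.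

\emph{Contraction.} Fix $j\ge j_0$. A point of $D_{k}$ has modulus between $(2\pi k-r_0)^s$ and $(2\pi k+r_0)^s$, so $|f^n(z_j)|\le(2\pi(j+n)+1)^s$. The discs $\hat D_k$ are convex, so Proposition~\ref{prop:trap}(b) gives $|F^n(\tau)-F^n(2\pi ij)|\le\mu^nr_0$ for $\tau\in\hat D_j$. On $\hat D_{j+n}$ we have $|(\phi^{-1})'(\tau)|=s|\tau|^{s-1}\le s(2\pi(j+n)+1)^{s-1}$. Therefore
\[
|f^n(z)-f^n(z_j)|\le s\bigl(2\pi(j+n)+1\bigr)^{s-1}\mu^nr_0\qquad(z\in D_j).
\]
Lemma~\ref{lem:spread} applies to $V_j$ and $z_j$:
\begin{equation}\label{eq:asym}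
f^n(z)-f^n(z_j)\to0\qquad\text{locally uniformly for }z\in V_j .
\end{equation}

\emph{The components are distinct.} Suppose $V_j=V_m$ with $j_0\le j<m$. Then $f^n(z_m)-f^n(z_j)\to0$ by \eqref{eq:asym}. On the other hand $f^n(z_m)\in D_{m+n}$, $f^n(z_j)\in D_{j+n}$, and $t_1^s-t_2^s\ge t_1-t_2$ for $t_1\ge t_2\ge1$, since $s\ge1$. So
\[
|f^n(z_m)|-|f^n(z_j)|\ge\bigl(2\pi(m+n)-r_0\bigr)^s-\bigl(2\pi(j+n)+r_0\bigr)^s\ge2\pi-2r_0>6
\]
for all $n$, a contradiction.

Hence $U_0:=V_{j_0}$ is a wandering domain whose orbit $U_n=V_{j_0+n}$ consists of unbounded components. By \eqref{eq:asym}, locally uniformly for $z\in U_0$,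
\[
f^n(z)=\phi^{-1}\bigl(2\pi i(j_0+n)+O(1)\bigr)+o(1)\sim e^{i\pi/(2\rho)}(2\pi n)^{1/\rho}.
\]
Together with $\log M_f(r)=r^\rho+O(\log r)$ this proves Theorem~\ref{thm:main}. \qed

\section{Order less than one half}\label{sec:proofB}

We prove Theorem~\ref{thm:small}. By Lemma~\ref{lem:ratio}, the images $f^n(\gamma)$ of a path $\gamma\subset U$ stay within a bounded ratio of $|f^n(z)|$. We show that if the orbit of $z$ is slow and $\gamma$ is long, each image crosses a circle on which $|f|$ is very large, so that the next image is again long on a logarithmic scale.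

Let $m_f(r)=\min_{|z|=r}|f(z)|$. The \emph{lower logarithmic density} of a measurable set $\mathcal B\subset[1,\infty)$ is
\[
\liminf_{r\to\infty}\frac1{\log r}\int_{\mathcal B\cap[1,r]}\frac{dt}t .
\]
Barry's theorem \cite{Barry} states: \emph{if $f$ has order $\rho<\alpha<1$, then the set $\mathcal B=\{r\ge1:\log m_f(r)>\cos(\pi\alpha)\log M_f(r)\}$ has lower logarithmic density at least $1-\rho/\alpha$.}

\begin{lemma}\label{lem:circles}
Let $f$ be transcendental entire of order $\rho<\frac12$. There is $k>1$ such that for every $A>1$ there is $R(A)>1$ with the following property: for each $R'\ge R(A)$ there is $r\in(R',R'^k)$ with $m_f(r)\ge R'^{kA}$.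
\end{lemma}

\begin{proof}
Take $\alpha\in(\rho,\frac12)$ and $k>(1-\rho/\alpha)^{-1}\ge1$. For all large $R'$ the set $\mathcal B$ meets $(R',R'^k)$. Otherwise $\int_{\mathcal B\cap[1,R'^k]}dt/t\le\log R'=\frac1k\log R'^k$ for arbitrarily large $R'$, and the lower logarithmic density of $\mathcal B$ would be at most $\frac1k<1-\rho/\alpha$. For $r\in\mathcal B\cap(R',R'^k)$ we have $\log m_f(r)>\cos(\pi\alpha)\log M_f(R')$, because $M_f$ is increasing and $\cos(\pi\alpha)>0$; this is where $\rho<\frac12$ is used. Since $f$ is transcendental, $\log M_f(R')/\log R'\to\infty$, so the right side exceeds $kA\log R'$ for large $R'$.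
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Suppose that the upper limit is finite for some $z\in U$. Then there are $A>1$ and $C'>0$ with $|f^n(z)|\le\exp(C'A^n)$ for all $n\ge0$. Let $k$ and $R(A)$ be as in Lemma~\ref{lem:circles}, choose $R\ge R(A)$ with $\log R>C'$, and put $R_n=R^{A^n}$. Then $|f^n(z)|<R_n$ for all $n$. As $U$ is an unbounded domain, there is a path $\gamma\subset U$ from $z$ to a point of modulus at least $R^k$.

We claim that $f^n(\gamma)$ contains a point of modulus at least $R_n^k$ for every $n\ge0$. This holds for $n=0$. Suppose it holds for $n$, and let $r\in(R_n,R_n^k)$ be given by Lemma~\ref{lem:circles} for $R'=R_n$. The connected set $f^n(\gamma)$ contains $f^n(z)$, of modulus less than $r$, and a point of modulus greater than $r$, so it meets the circle $|w|=r$. Hence $f^{n+1}(\gamma)$ contains a point of modulus at least $R_n^{kA}=R_{n+1}^k$.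

Fix $\xi\in J(f)$ and let $d=\max_{\zeta\in\gamma}d_U(\zeta,z)$, which is finite since $\gamma$ is compact. All $U_n$ are unbounded, so Lemma~\ref{lem:ratio} applies and gives
\[
R_n^k-|\xi|\le e^{2d}(R_n+|\xi|)\qquad\text{for all }n .
\]
This is false for large $n$, because $k>1$ and $R_n\to\infty$.
\end{proof}

\begin{remark}
The unboundedness hypothesis in Theorem~\ref{thm:small} cannot be dropped. If $f_0$ is transcendental entire of order less than $\frac12$ and $\varepsilon>0$ is small, then $f=\varepsilon(f_0-f_0(0))$ has the same order and an attracting fixed point at $0$, which lies in $F(f)$ and has a bounded orbit.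
\end{remark}

\begin{thebibliography}{9}

\bibitem{Baker}
Baker, \emph{The domains of normality of an entire function}, Ann. Acad. Sci. Fenn. Ser. A I Math. \textbf{1} (1975), 277--283.

\bibitem{Barry}
Barry, \emph{On a theorem of Besicovitch}, Quart. J. Math. Oxford \textbf{14} (1963), 293--302.

\bibitem{EGP}
Vasiliki Evdoridou, Adi Gl\"ucksam, Leticia Pardo-Sim\'on, \emph{Unbounded fast escaping wandering domains}, arXiv:2210.13350 (2022).

\end{thebibliography}
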